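
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Circle actions that preserve a definite connection are linear}


\begin{abstract}
A metric connection in an $\mathrm{SO}(3)$-bundle over a $4$-manifold is definite if its curvature vanishes on no tangent $2$-plane. Fine and Panov proved that a closed connected $4$-manifold which carries a definite connection invariant under a circle action is diffeomorphic to $S^4$ or $\overline{\mathbb{CP}}^2$. We answer the question whether the circle action must then be conjugate to a linear one: it must, and the actions which occur are exactly the effective linear actions on $S^4$ and $\mathbb{CP}^2$. The proof studies the squared norm of the moment section of the action. Its critical points, their values and the stabilizers along its gradient lines leave only five combinatorial patterns, and each pattern determines the action. The diffeomorphism type of the manifold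 comes out as part of the argument.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a closed connected smooth $4$-manifold and let $E\to M$ be an $\mathrm{SO}(3)$-bundle, that is, an oriented real vector bundle of rank three with a fiber metric. A metric connection $A$ in $E$ is called \emph{definite} if its curvature satisfies
\[
F_A(u,v)\neq 0\qquad\text{whenever } u,v\in T_xM \text{ are linearly independent.}
\]
Definite connections are a special case of Weinstein's fat connections.

The word ``definite'' is explained by linear algebra. At a point $x$ the curvature is a linear map $F_x:\Lambda^2T_xM\to\mathfrak{so}(E_x)$ from a space of dimension six to a space of dimension three, and the condition says that its kernel contains no nonzero decomposable bivector $u\wedge v$. The decomposable bivectors form the null cone of the wedge form $\xi\mapsto\xi\wedge\xi$, which has signature $(3,3)$. So the wedge form is definite on the kernel. The kernel has dimension exactly three and lies on one side of the cone; the choice of side is an orientation of $M$ (Lemma~\ref{lem:orient}).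

The basic examples are the Levi-Civita connections on the bundles $\Lambda^+$ of the round $S^4$ and of $\overline{\mathbb{CP}}^2$ with the Fubini--Study metric (Proposition~\ref{prop:models}). Here $\overline{\mathbb{CP}}^2$ is $\mathbb{CP}^2$ with the reversed orientation.

A definite connection $A$ is called \emph{$S^1$-invariant} if there is an effective smooth action of $S^1$ on $M$ which lifts to an action of $S^1$ on $E$ by bundle automorphisms that preserve the fiber metric and $A$. Fine and Panov \cite{FP} proved that a compact connected $4$-manifold which supports such a connection is diffeomorphic to $S^4$ or $\overline{\mathbb{CP}}^2$, where diffeomorphisms may reverse orientation. The question, from \cite{FP}, is whether the \emph{action} is standard as well: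

\begin{quote}
\emph{Suppose that $S^4$ or $\overline{\mathbb{CP}}^2$ carries an $S^1$-invariant definite connection. Is the $S^1$-action conjugate to a standard linear action?}
\end{quote}

Two actions are conjugate if a diffeomorphism intertwines them. A \emph{standard linear action} on $S^4\subset\mathbb R^5$ is the restriction of an orthogonal linear circle action on $\mathbb R^5$; on $\mathbb{CP}^2$ and $\overline{\mathbb{CP}}^2$ it is an action induced by a unitary linear circle action on $\mathbb C^3$.

Linear actions preserve the homogeneous connections above, so one would guess that the answer is yes. But definiteness is an open condition, so an invariant definite connection need not be homogeneous, and knowledge of the manifold alone does not give the action. The answer is nevertheless yes.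

\subsection{The result}

For coprime integers (the pairs $(1,0)$ and $(1,1)$ are allowed) consider the effective linear actions
\begin{align*}
S^4_{p,q}\ (p\ge q\ge0):&\quad \lambda\cdot(z,w,t)=(\lambda^pz,\lambda^qw,t)\ \text{ on } S^4\subset\mathbb C^2\oplus\mathbb R,\\
\mathbb{CP}^2_{b,c}\ (b\ge c\ge0):&\quad \lambda\cdot[z_0:z_1:z_2]=[z_0:\lambda^bz_1:\lambda^{-c}z_2].
\end{align*}

\begin{theorem}\label{thm:main}
Let $M$ be a closed connected smooth $4$-manifold. Let $S^1$ act effectively on $M$, with a lift to an $\mathrm{SO}(3)$-bundle $E\to M$ that preserves the fiber metric and a definite connection $A$. Then the action is conjugate to exactly one of the actions $S^4_{p,q}$, $\mathbb{CP}^2_{b,c}$. In particular $M$ is diffeomorphic to $S^4$ or $\mathbb{CP}^2$, and the action is linear.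

If $M$ is oriented so that $\ker F_A\subset\Lambda^2TM$ is negative definite, the conjugating diffeomorphism can be chosen to preserve orientation, as a map onto $S^4$, respectively $\overline{\mathbb{CP}}^2$.

Conversely, each of the actions $S^4_{p,q}$, $\mathbb{CP}^2_{b,c}$ preserves a definite connection.
\end{theorem}

\begin{corollary}\label{cor:answer}
Every $S^1$-action on $S^4$ or $\overline{\mathbb{CP}}^2$ that preserves a definite connection is conjugate to a standard linear action on the same manifold.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main} the action is conjugate to some $S^4_{p,q}$ or some $\mathbb{CP}^2_{b,c}$. Since $S^4$ and $\mathbb{CP}^2$ are not diffeomorphic, the model lives on the given manifold.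
\end{proof}

\begin{remark}\label{rem:list}
Every effective standard linear action is conjugate to one on the list. On $S^4$, split $\mathbb R^5$ into two invariant planes and a fixed line; reorder the planes and conjugate their complex coordinates to get $p\ge q\ge0$. On $\mathbb{CP}^2$, diagonalize and order the exponents as $n_1\ge n_0\ge n_2$. Multiplying all three coordinates by the same character does not change the action on $\mathbb{CP}^2$, so we may take $n_0=0$, and we put $b=n_1$, $c=-n_2$. Complex conjugation of $\mathbb{CP}^2$ followed by the exchange of $z_1$ and $z_2$ replaces $(b,c)$ by $(c,b)$, so we may assume $b\ge c$. In both cases the two integers are coprime because the action is effective. Thus, up to conjugacy, the effective circle actions on closed connected $4$-manifolds that preserve a definite connection are exactly the effective linear actions on $S^4$ and $\mathbb{CP}^2$.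
\end{remark}

\subsection{The method}

The difference $\Phi$ between the Lie derivative along the action and the covariant derivative is a section of $\mathfrak{so}(E)$, analogous to a moment map. We use $f=|\Phi|^2$ as a Morse function.
\begin{itemize}
\item Definiteness implies that $f$ is critical only at fixed points and at zeros of $\Phi$. At a fixed point with $\Phi\ne0$, both the value $|\Phi|$ and the Hessian of $f$ are determined by the weights of the action (Section~\ref{sec:fixed}).
\item The function $f$ has one maximal component and one minimal component, joined by gradient lines that may pass through saddles. Circle stabilizers are constant along gradient lines. The stabilizers, a congruence for normal weights, and the ordering of the critical values leave exactly five patterns (Sections~\ref{sec:crit} and~\ref{sec:comb}).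
\item Two manifolds with the same pattern are identified equivariantly level by level, from the minimum to the maximum (Sections~\ref{sec:lemmas} and~\ref{sec:proof}). Each pattern is realized by a linear action.
\end{itemize}
In Section~\ref{sec:example} the mechanism is shown on $S^4_{p,q}$, where $f$ is an explicit polynomial.

The Fine--Panov theorem is not used in the proof.

\subsection{Conventions}

Everything is smooth, and $M$ is closed, connected and $4$-dimensional. $X$ is the vector field that generates the action, with $2\pi$-periodic flow. $Z_k\subset S^1$ is the subgroup of order $k$, and $\mathbb C_a$ is $\mathbb C$ with $\lambda\in S^1$ acting as $\lambda^a$. A sum $\mathbb C_a\oplus\mathbb C_b$ has its complex orientation. An oriented real representation of $S^1$ of dimension four is isomorphic to some $\mathbb C_a\oplus\mathbb C_b$; the pair $(a,b)$ of \emph{weights} is determined up to order and up to a simultaneous change of signs. ``Equivariant'' always means $S^1$-equivariant.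

In $G\times_HD$ we identify $[gh,y]=[g,hy]$. By the slice theorem, an orbit with stabilizer $H$ has a neighborhood $S^1\times_HD$, where $D$ is a ball in the normal space at a point of the orbit, on which $H$ acts linearly (the slice representation). Since the action is effective and $M$ is connected, the slice representation is faithful: an element that acts trivially on a slice fixes an open set, and a fixed-point set is a closed submanifold, so the element fixes $M$. In particular the weights at a fixed point satisfy $\gcd(a,b)=1$.

\section{The curvature at a point and the model connections}\label{sec:curv}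

\subsection{Orientation}

Let $A$ be a definite connection with curvature $F$ and put $K_x=\ker F_x\subset\Lambda^2T_xM$. On $\mathfrak{so}(E_x)$ we use the inner product $\langle\Phi,\Psi\rangle=-\tfrac12\operatorname{tr}\Phi\Psi$; an infinitesimal rotation of speed $s$ then has norm $|s|$. Define
\[
\hat F_x:\mathfrak{so}(E_x)\to\Lambda^2T_x^*M,\qquad \hat F_x(e)=\langle e,F_x\rangle .
\]

\begin{lemma}\label{lem:orient}
\begin{enumerate}
\item[(a)] $\dim K_x=3$, the map $F_x$ is onto, and the wedge form is definite on $K_x$. There is a unique orientation of $M$ for which every $K_x$ is negative definite, and a circle action which lifts to $E$ and preserves $A$ preserves this orientation.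
\item[(b)] For this orientation, $\hat F_x$ is injective and its image $Q_x=\operatorname{Ann}(K_x)$ is a positive definite $3$-plane in $\Lambda^2T_x^*M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) After a choice of generator of $\Lambda^4T_x$, the wedge form is a quadratic form of signature $(3,3)$ on $\Lambda^2T_x$ whose null vectors are exactly the decomposable bivectors. By definiteness of $A$, $K_x$ contains no nonzero null vector, so the form is definite on $K_x$. Hence $\dim K_x\le3$. Since $\dim K_x\ge 6-3$, we get $\dim K_x=3$, and $F_x$ is onto. Changing the sign of the generator changes the sign of the form, so exactly one orientation of $T_x$ makes $K_x$ negative definite. As $K_x$ depends continuously on $x$, so does this orientation. Since $F$ is invariant, the action permutes the spaces $K_x$ and so preserves the orientation.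

(b) $\hat F_x$ is the transpose of the surjective map $F_x$, so it is injective with image $\operatorname{Ann}(K_x)$. Let $\mu$ be a positive volume form on $T_x$. The isomorphism $\Lambda^2T_x\cong\Lambda^2T_x^*$, $\xi\mapsto\iota_\xi\mu=\mu(\xi\wedge\,\cdot\,)$, respects the wedge forms up to a positive factor, and it carries the wedge-orthogonal complement of $K_x$ onto $\operatorname{Ann}(K_x)$. This complement is positive definite, because the signature is $(3,3)$ and $K_x$ is negative definite of dimension three.
\end{proof}

From now on $M$ carries this orientation.

\begin{remark}
It costs nothing to assume that the action is effective. If a non-trivial action on $M$ has kernel $Z_n$, an element of $Z_n$ acts on $E$ by an automorphism that covers the identity and preserves $A$. It commutes with all $F(u,v)$, which span $\mathfrak{so}(E_x)$ by Lemma~\ref{lem:orient}, so it is the identity of $\mathrm{SO}(E_x)$. Hence the lifted action descends to $S^1/Z_n$.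
\end{remark}

\subsection{A sign}\label{sec:sign}

The $3$-dimensional spaces $\mathfrak{so}(E_x)$ and $Q_x$ are both canonically oriented, and the isomorphism $\hat F_x$ between them has a sign. This sign will transport information from the maximum of $f$ to all other fixed points.

Orient $\mathfrak{so}(E_x)$ by the bases $(e,e',[e,e'])$. To orient $Q_x$, let $u=(x_1,y_1,x_2,y_2)$ be positive linear coordinates on $T_x$, put $z=x_1+iy_1$, $w=x_2+iy_2$ and
\[
\omega=dx_1\wedge dy_1+dx_2\wedge dy_2,\qquad \sigma_2+i\sigma_3=dz\wedge dw .
\]
Explicitly $\sigma_2=dx_1\wedge dx_2-dy_1\wedge dy_2$ and $\sigma_3=dx_1\wedge dy_2+dy_1\wedge dx_2$. The forms $\omega,\sigma_2,\sigma_3$ are pairwise wedge-orthogonal, and each has square $2\,dx_1\wedge dy_1\wedge dx_2\wedge dy_2$. Let $\Lambda_u^+$ be their span, oriented by $(\omega,\sigma_2,\sigma_3)$, and let $\Lambda_u^-$ be its wedge-orthogonal complement, which is negative definite. Since $Q_x$ is positive definite, $Q_x\cap\Lambda^-_u=0$, so the projection along $\Lambda^-_u$ is an isomorphism $Q_x\to\Lambda_u^+$. Orient $Q_x$ by it. The group $\mathrm{GL}^+(4,\mathbb R)$ is connected, so any two choices of $u$ are joined by a path. The orientation is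 constant along the path; hence it does not depend on $u$, and it is continuous in $x$.

Let $\varsigma=\pm1$ be the sign of $\hat F_x:\mathfrak{so}(E_x)\to Q_x$. It is constant on $M$.

\subsection{The models}

\begin{proposition}\label{prop:models}
Every $S^4_{p,q}$ and every $\mathbb{CP}^2_{b,c}$ preserves a definite connection for which the orientation of Lemma~\ref{lem:orient} is that of $S^4$, respectively of $\overline{\mathbb{CP}}^2$.
\end{proposition}

\begin{proof}
On an oriented Riemannian $4$-manifold, $\Lambda^2=\Lambda^+\oplus\Lambda^-$, and the wedge form is positive on $\Lambda^+$ and negative on $\Lambda^-$. With respect to this splitting the curvature operator has diagonal blocks $W^\pm+\frac s{12}$, where $s$ is the scalar curvature, and its off-diagonal block is the trace-free Ricci curvature. Under the identification $\mathfrak{so}(\Lambda^+)\cong\Lambda^+$, the Levi-Civita connection on $\Lambda^+$ has as curvature, up to a nonzero universal factor, the $\Lambda^+$-component of the curvature operator. So if the metric is Einstein, $W^+=0$ and $s\ne0$, then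
\begin{equation}\label{eq:modelF}
F(u,v)=\kappa\,(u\wedge v)^+
\end{equation}
with a constant $\kappa\neq0$. A nonzero decomposable bivector $\xi$ is null, so $|\xi^+|=|\xi^-|\ne0$. Hence the connection is definite. The kernel of its curvature is $\Lambda^-$, which is negative definite. Orientation-preserving isometries lift to $\Lambda^+$ and preserve the connection.

The round $S^4$ satisfies these conditions. So does $\overline{\mathbb{CP}}^2$ with the Fubini--Study metric, since $W^-=0$ for the complex orientation of $\mathbb{CP}^2$. The linear actions are isometric and preserve orientation.
\end{proof}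

\section{The moment section}\label{sec:moment}

\subsection{Definition and critical set}

Let $S^1$ act as in Theorem~\ref{thm:main}. Let $L_X$ be the Lie derivative on sections of $E$ defined by the lifted action, $(L_Xs)(x)=\frac d{d\theta}\big|_0e^{-i\theta}s(e^{i\theta}x)$, and let $\nabla$ be the covariant derivative of $A$. Both $L_X$ and $\nabla_X$ differentiate functions along $X$, and both preserve the fiber metric, so their difference
\[
\Phi=L_X-\nabla_X
\]
is a section of $\mathfrak{so}(E)$. We call it the \emph{moment section} and put $f=|\Phi|^2$, an invariant function on $M$.

Invariance of $A$ means $[L_X,\nabla_V]=\nabla_{[X,V]}$ for all vector fields $V$. Hence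
\[
[\nabla_V,\Phi]=[\nabla_V,L_X]-[\nabla_V,\nabla_X]=-\nabla_{[X,V]}+[\nabla_X,\nabla_V],
\]
that is,
\begin{equation}\label{eq:moment}
\nabla_V\Phi=F(X,V),\qquad d(\tfrac12f)(V)=\langle\Phi,F(X,V)\rangle .
\end{equation}
If $X_x\ne0$, the map $F(X,\cdot):T_xM\to\mathfrak{so}(E_x)$ has kernel exactly $\mathbb RX$, by definiteness. So it is onto, and $df_x=0$ forces $\Phi_x=0$. Therefore
\begin{equation}\label{eq:crit}
\operatorname{Crit}(f)=\{\text{fixed points}\}\cup\{\Phi=0\}.
\end{equation}
This is what makes $f$ usable as a Morse function.

At a fixed point $x$ we have $\nabla_X=0$ and $L_Xs=-\rho_E's$, where $\rho'_E$ is the generator of the representation on $E_x$. So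
\begin{equation}\label{eq:rho}
\Phi_x=-\rho_E'\qquad\text{at a fixed point }x .
\end{equation}

\subsection{The round sphere, by hand}\label{sec:example}

This example is not used in the proof. Take $S^4_{p,q}$ with the Levi-Civita connection on $\Lambda^+$. On $TM$ we have $L_XV-\nabla_XV=-\nabla_VX$, so $\Phi$ is the action of the skew endomorphism $-\nabla X$ on $\Lambda^+$. Only the self-dual part of $\nabla X$ acts on $\Lambda^+$. Hence $f=2k_0|\beta^+|^2$, where $k_0$ is a universal constant and $\beta$ is the $2$-form $\beta(U,V)=\langle\nabla_UX,V\rangle$. Since $X$ is the restriction of a linear field on $\mathbb R^5$, the form $\beta$ at a point $(z,w,t)$ is the restriction to the tangent space of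
\[
\alpha=p\,dx_1\wedge dy_1+q\,dx_2\wedge dy_2 .
\]

We compute $\beta^+$. From $|\beta|^2=|\beta^+|^2+|\beta^-|^2$ and $\beta\wedge\beta=(|\beta^+|^2-|\beta^-|^2)\,\mathrm{vol}$ we get $2|\beta^+|^2=|\beta|^2+(\beta\wedge\beta)/\mathrm{vol}$. Let $n=(z,w,t)$ be the unit normal. Then $|\beta|^2=|\alpha|^2-|\iota_n\alpha|^2=p^2+q^2-p^2|z|^2-q^2|w|^2$. Orient $S^4$ so that $dx_1\wedge dy_1\wedge dx_2\wedge dy_2$ is positive at $t=1$; this form restricts to $t\cdot\mathrm{vol}$, so $\beta\wedge\beta=2pqt\,\mathrm{vol}$. Thus $2|\beta^+|^2=p^2(1-|z|^2)+q^2(1-|w|^2)+2pqt$. At $t=1$ this equals $(p+q)^2$. On the other hand the circle rotates the plane spanned by the real and imaginary parts of $dz\wedge dw$ with speed $p+q$ there, so \eqref{eq:rho} gives $f=(p+q)^2$. So $k_0=1$. With $1-|z|^2=|w|^2+t^2$ we obtain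
\begin{equation}\label{eq:sphere}
f=(q+pt)^2+(p^2-q^2)|w|^2\qquad\text{on } S^4_{p,q}.
\end{equation}

Three kinds of behavior occur.
\begin{itemize}
\item $(p,q)=(1,1)$: $f=(1+t)^2$. The maximum is the fixed point $t=1$. The minimum is the fixed point $t=-1$, where $\Phi=0$ and $f$ vanishes to fourth order.
\item $(p,q)=(1,0)$: $f=t^2+|w|^2=1-|z|^2$. The maximum is the fixed $2$-sphere $z=0$, and the minimum is the free orbit $|z|=1$.
\item $p>q\ge1$: $f$ vanishes exactly on the orbit $O=\{w=0,\ t=-q/p\}$, whose stabilizer is $Z_p$. The point $t=1$, with weights $(p,q)$, is the maximum with value $(p+q)^2$. The point $t=-1$, with positively oriented tangent space $\mathbb C_p\oplus\mathbb C_{-q}$, is a saddle with value $(p-q)^2$.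

The sphere $\{w=0\}$ is fixed by $Z_p$, and $f=(q+pt)^2$ on it: it consists of $O$ and of lines rising from $O$ to \emph{both} poles. The sphere $\{z=0\}$ is fixed by $Z_q$, and $f=(p+qt)^2$ on it, since $|w|^2=1-t^2$ there: it consists of lines rising from the saddle to the maximum.
\end{itemize}

In the last case the manifold can be rebuilt from below: start with a tube $S^1\times_{Z_p}D^3$ around $O$, pass one saddle, whose weights $(p,-q)$ record the stabilizer $Z_p$ of the line entering from below and the stabilizer $Z_q$ of the line leaving above, and close with a ball in $\mathbb C_p\oplus\mathbb C_q$. The proof of Theorem~\ref{thm:main} follows this scheme for an arbitrary invariant definite connection. The only further patterns will be one without saddles and one with two saddles, both realized on $\mathbb{CP}^2$.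

\section{Fixed points}\label{sec:fixed}

Let $x$ be a fixed point and let $A_x$ be the linearization of $X$ at $x$, the generator of the representation on $T_xM$. On $\mathbb C_a\oplus\mathbb C_b$ it is multiplication by $ia$ and $ib$. We now compare two representations of the circle: the one on $\mathfrak{so}(E_x)$, generated by $[\rho_E',\cdot\,]=-[\Phi_x,\cdot\,]$, and the one on $2$-forms. They are linked by the equivariant map $\hat F_x$, and this turns $|\Phi_x|$ into a sum of weights.

\begin{proposition}\label{prop:fixed}
\begin{enumerate}
\item[(a)] If $\Phi_x=0$, then $T_xM\cong\mathbb C_1\oplus\mathbb C_{-1}$ as an oriented representation.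
\item[(b)] If $\Phi_x\neq0$, there are positively oriented equivariant linear coordinates $T_xM=\mathbb C_a\oplus\mathbb C_b\ni(z,w)$ with $\gcd(a,b)=1$,
\begin{equation}\label{eq:value}
a+b>0,\qquad |\Phi_x|=a+b,
\end{equation}
\begin{equation}\label{eq:hess}
\operatorname{Hess}_x(\tfrac12f)(U,U)=-(a|z|^2+b|w|^2)\qquad (U=(z,w)).
\end{equation}
\item[(c)] The sign of Section~\ref{sec:sign} is $\varsigma=-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $g\in S^1$ act on $2$-forms by $(g^{-1})^*$. Invariance of $F$, in the form $F(gU,gV)=gF(U,V)g^{-1}$, gives $\hat F_x(geg^{-1})=(g^{-1})^*\hat F_x(e)$. Let $u$ consist of positively oriented unitary coordinates $T_x=\mathbb C_a\oplus\mathbb C_b$ for an invariant Hermitian structure. Then the action preserves $\Lambda_u^\pm$. So $\hat F_x$ followed by the projection along $\Lambda_u^-$ is an equivariant isomorphism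
\[
\Pi:\mathfrak{so}(E_x)\to\Lambda_u^+=\mathbb R\omega\oplus\langle\sigma_2,\sigma_3\rangle .
\]
On the target, $\omega$ is fixed and $e^{i\theta}$ multiplies $dz\wedge dw$ by $e^{-i(a+b)\theta}$. So the generator acts by
\begin{equation}\label{eq:gen}
\omega\mapsto0,\qquad \sigma_2\mapsto(a+b)\sigma_3,\qquad\sigma_3\mapsto-(a+b)\sigma_2 .
\end{equation}

\emph{(a)} Let $\Phi_x=0$. By \eqref{eq:rho} the action on $E_x$, hence on $\mathfrak{so}(E_x)\cong\Lambda_u^+$, is trivial, for any choice of $u$ as above. So $a+b=0$ by \eqref{eq:gen}. Since $\gcd(a,b)=1$, the weights are $1$ and $-1$.

\emph{(b) up to a sign.} Let $\Phi_x\ne0$. By \eqref{eq:rho}, $\Phi_x$ commutes with the action on $E_x$. So $\beta:=\hat F_x(\Phi_x)$ is an invariant $2$-form on $T_x$, and $\beta\wedge\beta>0$ by Lemma~\ref{lem:orient}(b). Choose an invariant complex structure compatible with $\beta$. Unitary coordinates which diagonalize the circle are positively oriented coordinates $T_x=\mathbb C_a\oplus\mathbb C_b$ in which $\beta=\omega$. This choice fixes the signs of $a,b$. Since $X_x=0$, differentiating \eqref{eq:moment} at $x$ gives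
\[
\operatorname{Hess}_x(\tfrac12f)(U,U)=\beta(A_xU,U)=-(a|z|^2+b|w|^2),
\]
because $\omega(iv,v)=-|v|^2$ on each coordinate line.

Let $e_1=\Phi_x/|\Phi_x|$, let $e_2\perp e_1$ be a unit vector and $e_3=[e_1,e_2]$. Since $[e_1,e_3]=-e_2$, the generator $-[\Phi_x,\cdot\,]$ acts on $\mathfrak{so}(E_x)$ by
\[
e_1\mapsto0,\qquad e_2\mapsto-|\Phi_x|e_3,\qquad e_3\mapsto|\Phi_x|e_2 .
\]
Use the above coordinates as $u$. The map $\Pi$ sends $e_1$ to $\omega/|\Phi_x|$. The circle fixes no nonzero vector of $\langle e_2,e_3\rangle$, while it acts trivially on $\mathbb R\omega$. So the $\omega$-component of the equivariant map $\Pi$ vanishes on $\langle e_2,e_3\rangle$, and $\Pi$ maps $\langle e_2,e_3\rangle$ isomorphically onto $\langle\sigma_2,\sigma_3\rangle$. Let $\gamma_2,\gamma_3$ be the images of $e_2,e_3$. Changing the phase of $w$ rotates $(\sigma_2,\sigma_3)$, so we may assume $\gamma_2=r\sigma_2$ with $r>0$. Comparing the generators on $e_2$ and on $e_3$ gives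
\[
-|\Phi_x|\gamma_3=(a+b)r\sigma_3,\qquad |\Phi_x|r\sigma_2=\frac{(a+b)^2}{|\Phi_x|}\,r\sigma_2 .
\]
Hence $|\Phi_x|=|a+b|\ne0$ and $\gamma_3=-\operatorname{sgn}(a+b)\,r\sigma_3$. So $\Pi$ carries the positive basis $(e_1,e_2,e_3)$ to $(\omega/|\Phi_x|,\,r\sigma_2,\,-\operatorname{sgn}(a+b)r\sigma_3)$, and
\begin{equation}\label{eq:sgn}
\varsigma=-\operatorname{sgn}(a+b).
\end{equation}

\emph{(c)} Since $M$ is compact, $f$ has a maximum point $y$. If $\Phi_y=0$, then $\Phi\equiv0$, so $F(X,\cdot)=0$ by \eqref{eq:moment} and $X\equiv0$ by definiteness, a contradiction. So $\Phi_y\neq0$, and $y$ is a fixed point by \eqref{eq:crit}. If $\varsigma=+1$, then $a+b<0$ at $y$ by \eqref{eq:sgn}, so one of $a,b$ is negative and the Hessian has a positive direction at a maximum, a contradiction. Hence $\varsigma=-1$, and $a+b>0$ at every fixed point with $\Phi\ne0$. This completes (b).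
\end{proof}

\begin{remark}
The oriented representation determines $(a,b)$ only up to order and common sign, and the requirement $a+b>0$ fixes the sign. The content of (c) is that with this normalization the Hessian is \eqref{eq:hess} and not its negative. Compactness is needed here: the Levi-Civita connection on $\Lambda^+$ of hyperbolic $4$-space also satisfies \eqref{eq:modelF}, with $\kappa$ of the opposite sign to that of the round sphere. Changing the sign of an isomorphism of $3$-dimensional spaces reverses orientation, so there $\varsigma=+1$.
\end{remark}

\section{Critical components and a gradient-like field}\label{sec:crit}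

\subsection{Normal forms}

We need coordinates in which the action, the orientation and, except at one type of component, also $f$ are standard.

\begin{lemma}[Equivariant Morse--Bott lemma]\label{lem:MB}
Let $N$ be a compact invariant nondegenerate critical submanifold of $f$ with $f|_N$ equal to a constant $f_0$, and let $B_0=\frac12\operatorname{Hess}f$ on its normal bundle $\nu$. There is an equivariant identification of a neighborhood of $N$ with a neighborhood of the zero section of $\nu$, whose derivative along $N$ is the standard one, in which $f(v)=f_0+B_0(v,v)$.
\end{lemma}

\begin{proof}
Start from an equivariant tubular neighborhood. Taylor's formula along the fibers gives $f(v)=f_0+B_v(v,v)$ with $B_v=\int_0^1(1-t)\,D^2_{\mathrm{fiber}}f(tv)\,dt$, a symmetric form on $\nu_{\pi(v)}$ which for $v=0$ is $B_0$. The endomorphism $S_v=B_0^{-1}B_v$ is $B_0$-selfadjoint and close to $1$ for small $v$. So $R_v=S_v^{1/2}$ is defined by the power series, is $B_0$-selfadjoint, and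
\[
B_v(v,v)=B_0(S_vv,v)=B_0(R_vv,R_vv).
\]
The map $v\mapsto R_vv$ is equivariant, is the identity on $N$ and has derivative $1$ along $N$, since $R_0=1$. So it is a diffeomorphism near $N$. Use $R_vv$ as the new coordinate.
\end{proof}

By \eqref{eq:crit} and Proposition~\ref{prop:fixed}, the critical components are of the following types. All coordinates are equivariant and positively oriented, and in (i)--(iii), (v) they come from Lemma~\ref{lem:MB}. At a fixed point with $\Phi\ne0$ we have $a+b>0$ and $\gcd(a,b)=1$; so either both weights are positive, or they are $(1,0)$, or they have opposite signs. These are the types (i)--(iii).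

\begin{enumerate}
\item[(i)] \emph{Isolated fixed point, weights $(a,b)$ with $a,b\ge1$.} By \eqref{eq:hess} it is a local maximum, with $|\Phi|=a+b$. After rescaling, $f=(a+b)^2-|z|^2-|w|^2$ in coordinates $\mathbb C_a\oplus\mathbb C_b$.

\item[(ii)] \emph{Fixed surface $\Sigma$, weights $(1,0)$.} Here $|\Phi|=1$ by \eqref{eq:value}, and by \eqref{eq:hess} $\Sigma$ is a nondegenerate local maximum. Give the normal bundle the complex structure for which $\lambda$ acts as multiplication by $\lambda$, and the Hermitian metric $|v|^2=-B_0(v,v)$. Then $f=1-|v|^2$. Stabilizers near $\Sigma$, off $\Sigma$, are trivial.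

\item[(iii)] \emph{Saddle: isolated fixed point, weights $(a,-b)$ with $a>b\ge1$ coprime}, so $a\ge2$. Here $|\Phi|=a-b$, and after rescaling $f=(a-b)^2-|z|^2+|w|^2$ in coordinates $\mathbb C_a\oplus\mathbb C_{-b}$.

\item[(iv)] \emph{Fixed point with $\Phi=0$, weights $(1,-1)$.} Here the Hessian of $f$ vanishes, so we argue directly. Take coordinates $\mathbb C_1\oplus\mathbb C_{-1}$ in which the action is linear, so that $X(U)=A_xU$, and an orthonormal trivialization of $E$ with connection form $\theta$. Equation \eqref{eq:moment} reads $d\Phi(V)+[\theta(V),\Phi]=F(X,V)$. At $0$ both $\Phi$ and $X$ vanish, so $d\Phi=0$ there. Differentiating once more, we get the second derivative $(U,V)\mapsto F(A_xU,V)$ at $0$. So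
\[
\Phi(U)=q(U)+O(|U|^3),\qquad q(U)=\tfrac12F(A_xU,U).
\]
Since $A_x^2=-1$, the vectors $A_xU$ and $U$ are independent for $U\ne0$, and by definiteness $|q(U)|\ge k|U|^2$ with a constant $k>0$. Hence $f=|q|^2+O(|U|^5)$, and the derivative of $f$ along the radial field is $4|q|^2+O(|U|^5)>0$ for small $U\neq0$. So $x$ is an isolated critical point and a strict local minimum. For small $\delta$ the local sublevel set $\{f\le\delta\}$ is star-shaped, and its boundary is transverse to the rays. All stabilizers near $x$, off $x$, are trivial.

\item[(v)] \emph{Orbit $O\cong S^1/Z_m$ with $\Phi=0$, $X\ne0$.} By \eqref{eq:moment}, $\operatorname{Hess}(\frac12f)(V,V)=|F(X,V)|^2>0$ for $V\notin\mathbb RX$, so $O$ is a nondegenerate minimum. The slice representation of $Z_m$ on $\mathbb R^3$ is faithful, and it preserves orientation since $Z_m$ fixes $X$ and preserves the orientation of $M$. So it is a group of rotations about an axis. With $B_0$ as metric, a neighborhood of $O$ is $S^1\times_{Z_m}D^3$ with $D^3\subset\mathbb C\oplus\mathbb R\ni(v,s)$, and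
\[
f=|v|^2+s^2,\qquad e^{2\pi i/m}\cdot(v,s)=(e^{2\pi ir/m}v,s),\quad\gcd(r,m)=1 .
\]
We choose the coordinates so that $(X,\mathbb C,\partial_s)$ is the orientation of $M$. If $m\ge2$, the only orbits near $O$, off $O$, with nontrivial stabilizer are those on the two half-axes $v=0$, $\pm s>0$; their stabilizer is $Z_m$.
\end{enumerate}
Components of types (iv) and (v) have $f=0$. All critical components are isolated, so by compactness there are finitely many.

\subsection{The gradient-like field}

Let $\mathcal E$ denote the radial (Euler) field in the normal directions of the coordinates above. Near the critical components put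
\[
G=-\mathcal E\ \text{ at (i), (ii)},\qquad G=(-z,w)\ \text{ at (iii)},\qquad G=\mathcal E\ \text{ at (iv), (v)}.
\]
Each of these local fields is $S^1$-invariant and satisfies $df(G)>0$ off the critical set. This condition is convex. So an invariant partition of unity, which combines these fields with the gradient for an invariant metric, gives an $S^1$-invariant vector field $G$ on $M$ that has the stated form near the critical components and satisfies $df(G)>0$ off $\operatorname{Crit}(f)$. Off $\operatorname{Crit}(f)$ put $V=G/df(G)$, so that $df(V)=1$.

Limit sets of trajectories of $G$ are connected and consist of critical points, so every trajectory tends to a single critical component at each end. The flow is equivariant; hence stabilizers are constant along trajectories. We call an $S^1$-orbit of nonconstant trajectories a \emph{family}.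

The points whose upward trajectory tends to a saddle of weights $(a,-b)$, together with the saddle, form an injectively immersed plane extending $\mathbb C_a$, because $|w|$ grows along trajectories of $(-z,w)$. This is the \emph{descending manifold}. Likewise the \emph{ascending manifold} extends $\mathbb C_{-b}$. Since $S^1$ is transitive on the rays of each plane, a saddle has \emph{exactly one descending family}, with stabilizer $Z_a$, and \emph{exactly one ascending family}, with stabilizer $Z_b$.

\begin{lemma}\label{lem:unique}
There is exactly one local-maximum component $C$, of type (i) or (ii), and exactly one local-minimum component $B$, of type (iv) or (v). Moreover $B=\{f=0\}$.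
\end{lemma}

\begin{proof}
By the list of types, the local maxima are the components of types (i), (ii) and the local minima are those of types (iv), (v). Both exist because $M$ is compact.

The points whose upward trajectory does not tend to a local maximum lie in local minima (dimension at most $1$) or in descending manifolds of saddles (dimension $2$). A path in a $4$-manifold can be perturbed, relative to its endpoints, off finitely many immersed submanifolds of dimension at most $2$. So the complement of these sets is connected. It is the disjoint union of the basins of the local-maximum components, which are open and nonempty. Hence there is exactly one such component.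

Similarly, the points whose downward trajectory does not tend to a local minimum lie in $C$ (dimension at most $2$) or in ascending manifolds of saddles (dimension $2$). The complement of these sets is connected and is the disjoint union of the open nonempty basins of the local-minimum components. So there is exactly one, $B$. By \eqref{eq:crit} and the list, $\{f=0\}$ is the union of the components of types (iv) and (v); so $B=\{f=0\}$.
\end{proof}

For small $\delta>0$ the sets $N(B)=\{f\le\delta\}$ and $N(C)=\{f\ge\max f-\delta\}$ are standard neighborhoods in the coordinates above. If $B=O$ is of type (v), the half-axes meet $\partial N(O)$ in two orbits $P_+$ (on $s>0$) and $P_-$ (on $s<0$).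

\section{Five patterns}\label{sec:comb}

\subsection{Chains of saddles}

We write $x=(a,-b)$ for a saddle $x$ with weights $(a,-b)$ as in (iii).

\begin{lemma}\label{lem:chains}
If $B$ is of type (iv), there are no saddles. If there are saddles, then $B=O$ is of type (v) with $m\ge2$, and the saddles form two disjoint (possibly empty) chains, one rising from each half-axis of $O$,
\begin{align*}
x_j&=(b_{j-1},-b_j)\quad(1\le j\le k),& b_0&=m>b_1>\dots>b_k\ge1,\\
y_j&=(c_{j-1},-c_j)\quad(1\le j\le l),& c_0&=m>c_1>\dots>c_l\ge1,
\end{align*}
with $f$ strictly increasing along each chain. The top families of the chains, with stabilizers $Z_{b_k}$ and $Z_{c_l}$, end at $C$; the top family of an empty chain is the half-axis family itself.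
\end{lemma}

\begin{proof}
The descending family of a saddle $x=(a,-b)$ starts at $B$ or at another saddle $x'=(a',-b')$. In the second case it is the ascending family of $x'$; comparing stabilizers, $b'=a$. Since $f$ decreases, going down we reach $B$ after finitely many steps, by the descending family of a saddle. The stabilizer of this family is nontrivial, because the first weight of a saddle is at least $2$. If $B$ is of type (iv), all stabilizers in $N(B)\setminus B$ are trivial, so there are no saddles. If $B=O$, the family runs along a half-axis, so $m\ge2$ and the first weight of that lowest saddle is $m$.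

Conversely, suppose that there are saddles and go up from each half-axis. The half-axis family ends at $C$ or at a saddle. Each saddle has exactly one descending and one ascending family, so the continuation is unique, and it ends at $C$ after finitely many steps. This gives the two chains. By the first part they contain all saddles, and they are disjoint, since the way down from a saddle is unique. The inequalities are the condition $a>b$ of type (iii).
\end{proof}

In the example of Section~\ref{sec:example} with $p>q\ge1$, one chain has length one and the other is empty. The next lemma shows that chains never get longer. It combines a congruence, which holds for any circle action, with the value $|\Phi|=a-b$ at saddles, which is special to definite connections.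

\begin{lemma}\label{lem:short}
$k\le1$ and $l\le1$.
\end{lemma}

\begin{proof}
Suppose $1\le j\le k-1$, so that both $x_j=(b_{j-1},-b_j)$ and $x_{j+1}=(b_j,-b_{j+1})$ exist. Then $b_j>b_{j+1}\ge1$, so $b_j\ge2$. As $b_j$ is coprime to $b_{j-1}$ and to $b_{j+1}$, the components of $M^{Z_{b_j}}$ through $x_j$ and $x_{j+1}$ are surfaces with tangent planes $\mathbb C_{-b_j}$ and $\mathbb C_{b_j}$. Let $S$ be the union of $x_j$, $x_{j+1}$ and the family between them. It is connected and compact, and it is open in $M^{Z_{b_j}}$: near $x_j$ and $x_{j+1}$ it is the plane fixed by $Z_{b_j}$ in the coordinates (iii), and elsewhere it is an immersed surface in a surface. So $S$ is a component of $M^{Z_{b_j}}$, and it is a $2$-sphere rotated by the circle about $x_j$ and $x_{j+1}$.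

An oriented sphere rotated by a circle has opposite weights at its two poles. The complex orientations of $\mathbb C_{-b_j}$ at $x_j$ and of $\mathbb C_{b_j}$ at $x_{j+1}$ give the weights $-b_j$ and $b_j$, so they come from one orientation of $S$. For the corresponding orientation of the normal bundle, the normal planes are $\mathbb C_{b_{j-1}}$ at $x_j$ and $\mathbb C_{-b_{j+1}}$ at $x_{j+1}$. The finite group $Z_{b_j}$ acts on the oriented normal planes along the connected surface $S$ by a constant character, so $b_{j-1}\equiv-b_{j+1}$, that is,
\[
b_{j-1}+b_{j+1}\equiv0\pmod{b_j}.
\]
On the other hand $f(x_j)<f(x_{j+1})$ means $b_{j-1}-b_j<b_j-b_{j+1}$, that is, $b_{j-1}+b_{j+1}<2b_j$. So $b_{j-1}+b_{j+1}=b_j$, which contradicts $b_{j-1}>b_j$. The same argument applies to the other chain.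
\end{proof}

\begin{lemma}[Rotation number]\label{lem:rot}
Let $B=O$ with $m\ge2$. If $x_1=(m,-b_1)$ lies on the family of $s>0$, then $r\equiv-b_1\pmod m$. If $y_1=(m,-c_1)$ lies on the family of $s<0$, then $r\equiv c_1\pmod m$. If $k=l=1$, then $b_1+c_1=m$.
\end{lemma}

\begin{proof}
Let the family of $s>0$ end at $x_1$. The component $S$ of $M^{Z_m}$ through $x_1$ is a surface tangent to $\mathbb C_m$ at $x_1$, and it contains the descending manifold of $x_1$. We follow a trajectory from $x_1$ down towards $O$ and transport an orientation of $S$ along it. At $x_1$ take the complex orientation of $\mathbb C_m$, which is given by (direction away from $x_1$, $X$). Near $O$ the direction away from $x_1$ is $-\partial_s$, so the orientation is $(-\partial_s,X)\sim(X,\partial_s)$. As $(X,\mathbb C,\partial_s)\sim(X,\partial_s,\mathbb C)$ is the orientation of $M$, the corresponding normal orientation near $O$ is that of $\mathbb C$. At $x_1$ the oriented normal plane is $\mathbb C_{-b_1}$. The character of $Z_m$ on the oriented normal plane is constant along the trajectory, and at $e^{2\pi i/m}$ it is $e^{2\pi ir/m}$ near $O$ and $e^{-2\pi ib_1/m}$ at $x_1$. So $r\equiv-b_1$.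

The orientation-preserving change of coordinates $(v,s)\mapsto(\bar v,-s)$ replaces $r$ by $-r$ and exchanges the half-axes. Hence $-r\equiv-c_1$ if $y_1$ lies on $s<0$. If $k=l=1$, the same change of coordinates allows us to take $x_1$ on $s>0$ and $y_1$ on $s<0$; then $b_1+c_1\equiv0\pmod m$ and $0<b_1+c_1<2m$, so $b_1+c_1=m$.
\end{proof}

\subsection{The list}

\begin{proposition}\label{prop:cases}
After exchanging the two chains if necessary, exactly one of the following holds.
\begin{enumerate}
\item[1.] $B$ of type (iv), $C$ a point with weights $(1,1)$, no saddles.
\item[2.] $B$ of type (iv), $C=\Sigma$ a surface, no saddles.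
\item[3.] $B=O$ with $m=1$, $C=\Sigma$ a surface, no saddles.
\item[4.] $B=O$, one saddle $x_1=(m,-b)$, $C$ a point with weights $(b,m)$; $m>b\ge1$ coprime.
\item[5.] $B=O$ with $m=b+c$, saddles $x_1=(b+c,-b)$ and $y_1=(b+c,-c)$ on different half-axes, $C$ a point with weights $(b,c)$; $b\ge c\ge1$ coprime.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{$C=\Sigma$ a surface.} Then $\max f=1$. A saddle has $f=(a-b)^2\ge1$ and $f<\max f$, so there are no saddles. If $B=O$, the half-axis families end at $\Sigma$, near which stabilizers off $\Sigma$ are trivial; so $m=1$. These are cases 2 and 3.

\emph{$C$ a point with weights $(a,b)$.} The families that end at $C$ with nontrivial stabilizer are those through $\{w=0\}$, with stabilizer $Z_a$, if $a\ge2$, and through $\{z=0\}$, with stabilizer $Z_b$, if $b\ge2$. If $B$ is of type (iv), there are no saddles by Lemma~\ref{lem:chains}, so all families start at $B$ and have trivial stabilizer. Hence $(a,b)=(1,1)$, which is case 1.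

Let $B=O$. If there are no saddles, put $k=l=0$ and $b_0=c_0=m$. A family that ends at $C$ with nontrivial stabilizer starts at $O$, and then it is a half-axis family, or it is the ascending family of a saddle. In either case it is the top family of one of the two chains. Conversely, by Lemma~\ref{lem:chains}, the top families end at $C$; their stabilizers are $Z_{b_k}$ and $Z_{c_l}$. So the multisets $\{a,b\}$ and $\{b_k,c_l\}$ have the same entries greater than $1$. As both have two elements, they are equal. By Lemma~\ref{lem:short}, $k,l\le1$.
\begin{itemize}
\item If $k=l=0$, then $\{a,b\}=\{m,m\}$, so $m=1$ by coprimality. There are no saddles, so the flow of $V$ identifies $\partial N(O)\cong S^1\times S^2$ with $\partial N(C)\cong S^3$, a contradiction.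
\item If $\{k,l\}=\{0,1\}$, exchange the chains so that $k=1$, $l=0$. Then the weights at $C$ are $b_1$ and $m$. With $b_1$ renamed $b$, this is case 4.
\item If $k=l=1$, then $m=b_1+c_1$ by Lemma~\ref{lem:rot} and the weights at $C$ are $b_1,c_1$, which are therefore coprime. Exchange the chains so that $b_1\ge c_1$. With $b_1,c_1$ renamed $b,c$, this is case 5.
\end{itemize}
The cases exclude each other by the types of $B$ and $C$ and the number of saddles.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\filldraw (0,0) circle (2pt) node[below] {$O$};
\filldraw (-1.2,1) circle (2pt) node[left] {$x_1$};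
\filldraw (0,3) circle (2pt) node[above] {$C$};
\draw (0,0) -- node[below left] {$Z_m$} (-1.2,1);
\draw (-1.2,1) -- node[left] {$Z_b$} (0,3);
\draw (0,0) to[bend right=35] node[right] {$Z_m$} (0,3);
\node at (0,-1) {case 4};
\filldraw (6,0) circle (2pt) node[below] {$O$};
\filldraw (4.8,0.9) circle (2pt) node[left] {$x_1$};
\filldraw (7.2,1.8) circle (2pt) node[right] {$y_1$};
\filldraw (6,3) circle (2pt) node[above] {$C$};
\draw (6,0) -- node[below left] {$Z_{b+c}$} (4.8,0.9);
\draw (4.8,0.9) -- node[left] {$Z_b$} (6,3);
\draw (6,0) -- node[below right] {$Z_{b+c}$} (7.2,1.8);
\draw (7.2,1.8) -- node[above right] {$Z_c$} (6,3);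
\node at (6,-1) {case 5};
\end{tikzpicture}
\caption{The two patterns with saddles. Height increases with $f$ (not to scale). $O$ is the minimal orbit, $C$ the maximal fixed point, $x_1$ and $y_1$ are saddles. Each edge is a family of trajectories of the gradient-like field, labeled by its stabilizer. All families not shown have trivial stabilizer. In case 5, $f(x_1)=c^2$ and $f(y_1)=b^2$; the picture is for $b>c$.}
\label{fig:patterns}
\end{figure}

\section{Three extension lemmas}\label{sec:lemmas}

We shall build an equivariant diffeomorphism between two manifolds with the same pattern by following the flow of $V$ upwards. Between critical levels this is automatic. Two things need an argument: passing a saddle, where the diffeomorphism must respect the saddle coordinates, and closing up at a maximal point, where an \emph{arbitrary} orientation-preserving equivariant diffeomorphism of $S^3$ has to be extended over the ball. Both rest on a uniqueness statement for tubes around an orbit. ``Equivariantly isotopic'' means isotopic through equivariant diffeomorphisms; isotopies are composed after reparametrization, so that they stay smooth.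

\begin{lemma}[Tubes]\label{lem:tubes}
Let $Y$ be an oriented $3$-manifold with an effective orientation-preserving $S^1$-action and let $P$ be an orbit with stabilizer $Z_a$, $a\ge1$. Let $\psi,\psi':S^1\times_{Z_a}D^2\to Y$ be equivariant embeddings that map the core onto $P$ and either both preserve or both reverse orientation, where $Z_a$ acts on $D^2\subset\mathbb C$ by a fixed faithful character. For every neighborhood $U$ of $P$ there are $\eta>0$ and an equivariant isotopy of $Y$ from the identity, supported in $U$, whose end map $g$ satisfies $g\circ\psi=\psi'$ on $S^1\times_{Z_a}D^2_\eta$.
\end{lemma}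

\begin{proof}
\emph{Matching the cores.} We may assume that $U$ is invariant. On the core, $\psi'=e^{i\theta_0}\psi$ for some $\theta_0$. Let $\theta$ be an invariant function that equals $\theta_0$ near $P$ and has compact support in $U$. The map $p\mapsto e^{i\theta(p)}p$ is an equivariant diffeomorphism with inverse $p\mapsto e^{-i\theta(p)}p$, isotopic to the identity through the maps $p\mapsto e^{i\tau\theta(p)}p$. Composing $\psi$ with it, we may assume $\psi=\psi'$ on the core.

\emph{Straightening.} On a small tube let $T=\psi^{-1}\psi'$. Lifting $v\mapsto T([1,v])$ to the covering $\mathbb R\times D^2$ of $S^1\times_{Z_a}D^2$, we write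
\[
T([1,v])=[e^{i\alpha(v)},\beta(v)],\qquad \alpha(0)=0,\ \beta(0)=0 .
\]
For $\zeta\in Z_a$ we have $[1,\zeta v]=[\zeta,v]$, so $T([1,\zeta v])=\zeta\,T([1,v])=[e^{i\alpha(v)},\zeta\beta(v)]$. By uniqueness of lifts, $\alpha(\zeta v)=\alpha(v)$ and $\beta(\zeta v)=\zeta\beta(v)$. Consider
\[
T_t([g,v])=[g\,e^{i\alpha(tv)},\,t^{-1}\beta(tv)],\qquad t\in(0,1].
\]
These are conjugates of $T$ by fiber scaling, so they are equivariant embeddings of a small tube, and they extend smoothly to $t=0$ by $T_0([g,v])=[g,\beta'(0)v]$. By the assumption on orientations, $\beta'(0)$ lies in the centralizer of $Z_a$ in $\mathrm{GL}^+(2,\mathbb R)$. This centralizer is $\mathrm{GL}^+(2,\mathbb R)$ if $a\le2$ and $\mathbb C^*$ if $a\ge3$. It is connected in either case, so $\beta'(0)$ can be joined to $1$ in it. Altogether, on a small tube $\psi$ and $\psi'=\psi\circ T$ are isotopic through equivariant embeddings $\psi_\tau$ with the same core and with image in $U$.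

\emph{Isotopy extension.} The velocity of $\psi_\tau$ is an $S^1$-invariant time-dependent vector field on the images of the open tube. Multiply it by an invariant function with compact support in the track of this open tube, equal to $1$ on the track of a smaller closed tube of radius $\eta$. The flow of the result is the required isotopy.
\end{proof}

\begin{lemma}[Closing up]\label{lem:ball}
Let $a,b\ge1$ be coprime. Every orientation-preserving equivariant diffeomorphism $h$ of the unit sphere $S^3\subset\mathbb C_a\oplus\mathbb C_b$ is equivariantly isotopic to the identity. Consequently $h$ extends to an equivariant diffeomorphism of the unit ball $D^4$ which near $\partial D^4$ is $\rho y\mapsto\rho h(y)$ $(y\in S^3)$.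
\end{lemma}

The idea: after normalizing $h$ near the two coordinate circles, what remains is a twist of an annulus of orbits together with a winding number. Both can be undone by the torus $T^2$ that acts on $S^3$, since the coordinate circles may be rotated in the process.

\begin{proof}
Let $Z=\{w=0\}$ and $W=\{z=0\}$, with stabilizers $Z_a$ and $Z_b$, and let $T^2$ act on $S^3$ in the standard way. All other orbits are free.

\emph{Step 1: we may assume $h(Z)=Z$ and $h(W)=W$.} If $a\ge2$, then $Z$ is the only orbit with stabilizer $Z_a$, so $h(Z)=Z$. If $a=1$, then $Z$ and $h(Z)$ are free orbits. The free orbits form a principal circle bundle over a connected surface: $S^3/S^1$ is a sphere, and at most the point $W$ is removed. Choose a compactly supported isotopy of this surface that moves the point $h(Z)$ to $Z$ and lift it horizontally for an invariant connection; this moves $h(Z)$ to $Z$. Now treat $W$. If $b\ge2$, then $h(W)=W$ as before. If $b=1$, move $h(W)$ to $W$ in the same way inside the complement of $Z$; the surface of free orbits other than $Z$ is a sphere without one point, hence connected.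

\emph{Step 2: we may assume $h=\mathrm{id}$ near $Z\cup W$.} Let $\psi$ be a tube around $Z$. Apply Lemma~\ref{lem:tubes} to $h\circ\psi$ and $\psi$, with $U$ disjoint from $W$, and compose $h$ with the end map. Do the same at $W$, with $U$ disjoint from a smaller neighborhood of $Z$ on which $h=\mathrm{id}$.

\emph{Step 3: unwinding.} Let $s=|w|^2$, a $T^2$-invariant function. For small $\delta$, the map $h$ is the identity outside $\{\delta\le s\le1-\delta\}\cong T^2\times[\delta,1-\delta]$ and near the boundary of this set. Since $\gcd(a,b)=1$, the homomorphism $S^1\to T^2$, $\lambda\mapsto(\lambda^a,\lambda^b)$, is injective, and $T^2=S^1\times S'$ with a complementary circle $S'$. So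
\[
h(\lambda,\sigma,s)=(\lambda\,u(\sigma,s),\,\bar h(\sigma,s)),
\]
where $\bar h$ is a diffeomorphism of the annulus $\mathcal A=S'\times[\delta,1-\delta]$ equal to the identity near $\partial\mathcal A$, and $u:\mathcal A\to S^1$ equals $1$ near $\partial\mathcal A$. Conversely, any such pair $(u,\bar h)$ defines an equivariant diffeomorphism, so $u$ and $\bar h$ may be deformed independently.

The mapping class group of the annulus relative to its boundary is $\mathbb Z$, generated by the Dehn twist. So $\bar h$ is isotopic, relative to a neighborhood of $\partial\mathcal A$, to a map $(\sigma,s)\mapsto(\gamma_2(s)\sigma,s)$ with $\gamma_2=1$ near the ends. Since $u=1$ near $\partial\mathcal A$, the map $u$ has degree $0$ on each circle $S'\times\{s\}$, so $u=e^{i\eta}$ with $\eta:\mathcal A\to\mathbb R$ equal to $0$ near $s=\delta$ and to $2\pi n$ near $s=1-\delta$, for some integer $n$. A linear homotopy relative to the ends makes $\eta$ a function of $s$ alone.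

Hence $h$ is equivariantly isotopic to $p\mapsto\gamma(s(p))\cdot p$ for a smooth $\gamma:[0,1]\to T^2$ equal to $1$ near both ends. The maps
\[
p\mapsto\gamma(\tau s(p))\cdot p,\qquad\tau\in[0,1],
\]
are equivariant diffeomorphisms, with inverses $p\mapsto\gamma(\tau s(p))^{-1}\cdot p$ because $s$ is $T^2$-invariant. They join the identity to this map.

\emph{Extension.} Let $h_\tau$ be a smooth isotopy from $h_0=\mathrm{id}$ to $h_1=h$. Put $H(\rho y)=\rho\,h_{\chi(\rho)}(y)$, where $\chi$ is smooth with values in $[0,1]$, $\chi=0$ on $[0,\frac13]$ and $\chi=1$ on $[\frac23,1]$.
\end{proof}

Let $(M',A')$ be a second pair as in Theorem~\ref{thm:main}, with $f',G',V'$.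

\begin{definition}
An equivariant diffeomorphism $\Theta$ between subsets of $M$ and $M'$ is \emph{strict} at a noncritical point if $f'\circ\Theta=f$ and $\Theta_*V=V'$ near it (in the domain of $\Theta$).
\end{definition}

A map that is strict near a noncritical level extends strictly and uniquely along the flows of $V$ and $V'$ as long as no critical level is met on either side. The \emph{descending orbit} of a saddle on a level just below it is the orbit in which its descending family meets this level.

\begin{lemma}[Passing saddles]\label{lem:saddle}
Let $x\in M$, $x'\in M'$ be saddles with the same weights $(m,-b)$, hence with the same critical value $f_0=(m-b)^2$. Let $\varepsilon>0$ be small compared to the size of the coordinates (iii), and assume that $x$ and $x'$ are the only critical points in $\{f_0-2\varepsilon\le f\le f_0+\varepsilon\}$ and $\{f_0-2\varepsilon\le f'\le f_0+\varepsilon\}$. Let $\Theta:\{f\le f_0-\varepsilon\}\to\{f'\le f_0-\varepsilon\}$ be an orientation-preserving equivariant diffeomorphism that is strict on $\{f_0-2\varepsilon\le f\le f_0-\varepsilon\}$ and carries the descending orbit $P$ of $x$ in $\{f=f_0-\varepsilon\}$ to the descending orbit $P'$ of $x'$ in $\{f'=f_0-\varepsilon\}$.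 Then, after a change of $\Theta$ within $\{f_0-2\varepsilon<f\le f_0-\varepsilon\}$ near the flow lines through $P$, it extends to an orientation-preserving equivariant diffeomorphism $\{f\le f_0+\varepsilon\}\to\{f'\le f_0+\varepsilon\}$, strict on $\{f_0-\varepsilon\le f\le f_0+\varepsilon\}\setminus\{x\}$. The same holds for several pairs of saddles at the same level.
\end{lemma}

\begin{proof}
Let $I$ be the identity map between the coordinates (iii) at $x$ and at $x'$. It is equivariant and preserves orientation, $f$ and $G$; so it is strict off $x$. The task is to make $\Theta$ agree with $I$ near $P$ and then to continue by $I$ near $x$ and by the flow elsewhere.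

\emph{Adjusting $\Theta$.} The map
\[
\psi:[g,w]\mapsto g\cdot(\sqrt{\varepsilon+|w|^2},\,w)
\]
is a tube $S^1\times_{Z_m}D^2_{\eta_0}$, $D^2\subset\mathbb C_{-b}$, around $P$ in $\{f=f_0-\varepsilon\}$, and $\psi'=I\circ\psi$ is a tube around $P'$. Both $\Theta$ and $I$ preserve the orientations of $M$, $M'$ and carry $V$ to $V'$, so they preserve the orientations of the level sets. Hence the embeddings $\Theta\circ\psi$ and $\psi'$ behave in the same way with respect to orientation, and both map the core onto $P'$. By Lemma~\ref{lem:tubes} there is an equivariant isotopy of $\{f'=f_0-\varepsilon\}$, supported near $P'$, whose end map composed with $\Theta$ agrees with $I$ near $P$. The flow of $V'$ gives a product structure $\{f_0-2\varepsilon\le f'\le f_0-\varepsilon\}\cong\{f'=f_0-\varepsilon\}\times[f_0-2\varepsilon,f_0-\varepsilon]$. Compose $\Theta$ there with the isotopy, with its parameter a function of the second factor that is $0$ near the lower end and $1$ near the upper end. Now $\Theta=I$ on $\{|w|<\eta\}\subset\{f=f_0-\varepsilon\}$ for some $\eta>0$, and $\Theta$ is still strict near this level.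

\emph{Extension.} Along trajectories of $G=(-z,w)$ the product $|z||w|$ is constant. For small $\eta$, trajectories that start in $\{f=f_0-\varepsilon,\ |w|<\eta\}$ stay in the chart until they reach $\{f=f_0+\varepsilon\}$, or they converge to $x$ if $w=0$. With $\eta'=\eta\sqrt{\varepsilon+\eta^2}$, the set
\[
D=\{f_0-\varepsilon\le f\le f_0+\varepsilon,\ |z||w|<\eta'\}
\]
in the chart is the union of these trajectory segments, the point $x$ and the ascending disc. Put $\Theta=I$ on $D$. Every point of $\{f_0-\varepsilon\le f\le f_0+\varepsilon\}$ outside the ascending and descending discs lies on a $V$-trajectory that starts in $\{f=f_0-\varepsilon\}\setminus P$. Extend $\Theta$ there by the requirement $f'\circ\Theta=f$, $\Theta_*V=V'$; the image trajectory starts off $P'$, so it does not run into $x'$. On the overlap the two definitions agree, because $I$ is strict and equals $\Theta$ on $D\cap\{f=f_0-\varepsilon\}$. The extension is smooth across $\{f=f_0-\varepsilon\}$, because it is strict on both sides of this level. The same construction for $\Theta^{-1}$ gives the inverse. Several saddles on one level are treated simultaneously, in disjoint charts.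
\end{proof}

\section{The pattern determines the action}\label{sec:proof}

\begin{proposition}\label{prop:unique}
If $(M,A)$ and $(M',A')$ are in the same case of Proposition~\ref{prop:cases} with the same parameters, there is an orientation-preserving equivariant diffeomorphism $M\to M'$.
\end{proposition}

\begin{proof}
The critical values of $f$ and $f'$ agree: they are $0$ at $B$, the square of the sum of the weights at saddles and at $C$ if $C$ is a point, and $1$ at $C$ if $C$ is a surface. We construct $\Theta$ on $\{f\le\max f-\delta\}$ and then extend it over $N(C)$.

\emph{Start, $B$ of type (iv).} Use coordinates $\mathbb C_1\oplus\mathbb C_{-1}$ on both sides, where $V$ and $V'$ are radial. The functions $f,f'$ need not agree in these coordinates, and near $0$ matching them along rays need not be smooth. So we match them only away from $0$. For a unit vector $y$ and small $t>0$ define $g(y,t)>0$ by $f'(g(y,t)\,y)=f(ty)$. It is smooth, invariant in $y$, and $\partial_tg>0$. Choose a smooth nondecreasing function $\chi(t)$ that is $0$ near $0$ and $1$ for $t\ge t_0$ ($t_0$ small), and choose $\varepsilon_0>0$ so small that $g(y,t)>\varepsilon_0t$ for $t\in\operatorname{supp}\chi'$. Put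
\[
\tau(y,t)=\chi(t)\,g(y,t)+(1-\chi(t))\,\varepsilon_0t .
\]
Then $\partial_t\tau=\chi'(g-\varepsilon_0t)+\chi\,\partial_tg+(1-\chi)\varepsilon_0>0$. So $\Theta(ty)=\tau(y,t)\,y$ is an orientation-preserving equivariant diffeomorphism, linear near $0$. It is strict where $t\ge t_0$: there it matches $f$ with $f'$ and maps rays to rays, and $V$, $V'$ are radial with $df(V)=df'(V')=1$. If $t_0$ is so small that $\{|U|\le t_0\}$ lies in the interior of $N(B)$, we get $\Theta:N(B)\to N(B')$, strict near the boundary.

\emph{Start, $B=O$.} In case 3, $m=1$, and the coordinates (v) identify $N(O)$ and $N(O')$ with the same $S^1\times D^3$. In cases 4 and 5 choose coordinates (v) such that $x_1$ lies on the family of $P_+$, if necessary after $(v,s)\mapsto(\bar v,-s)$; do the same in $M'$. Then $r\equiv-b\pmod m$ on both sides by Lemma~\ref{lem:rot}, so $N(O)$ and $N(O')$ are the same $S^1\times_{Z_m}D^3$. In all cases the identity in coordinates is an orientation-preserving equivariant diffeomorphism $\Theta:N(O)\to N(O')$, strict off $O$, and $\Theta(P_\pm)=P'_\pm$ in cases 4 and 5.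

\emph{Saddles.} In case 4, extend along the flow to just below $f(x_1)$. The descending orbit of $x_1$ is the flow image of $P_+$, and likewise in $M'$, so Lemma~\ref{lem:saddle} applies.

In case 5 with $b>c$ we have $f(x_1)=c^2<b^2=f(y_1)$. Extend to just below $f(x_1)$, apply Lemma~\ref{lem:saddle} to $x_1$, and extend to just below $f(y_1)$. On that level the flow image of $P_-$ is the only orbit with stabilizer $Z_m$: the family of $P_+$ has ended at $x_1$, and the ascending family of $x_1$ has stabilizer $Z_b$ with $b<m$. So this orbit is the descending orbit of $y_1$. The same holds in $M'$. Since $\Theta$ preserves stabilizers, it carries the descending orbit of $y_1$ to that of $y_1'$, and Lemma~\ref{lem:saddle} applies again. If $b=c$, then $b=c=1$ and both saddles lie on the level $f=1$; their descending orbits are the flow images of $P_+$ and $P_-$, and Lemma~\ref{lem:saddle} is applied to both at once.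

\emph{End.} Extend along the flow to $\{f\le\max f-\delta\}$, strictly near the boundary, and let $h:\partial N(C)\to\partial N(C')$ be the boundary map. It preserves the boundary orientations.

If $C$ is a point (cases 1, 4, 5), then in the coordinates (i) both $N(C)$ and $N(C')$ are the ball of radius $\sqrt\delta$ in the same $\mathbb C_a\oplus\mathbb C_b$, with $f$ and $f'$ equal to $\max f-\rho^2$ and with radial $V,V'$. By Lemma~\ref{lem:ball}, rescaled, $h$ extends to an equivariant diffeomorphism of the ball that is $\rho y\mapsto\rho h(y)$ near the boundary, hence strict there. So it fits smoothly with $\Theta$.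

If $C=\Sigma$ is a surface (cases 2, 3), let $Y$ be the unit normal circle bundle, on which $S^1$ acts freely by multiplication. Then $N(C)=Y\times_{S^1}D^2$ with $[gy,v]=[y,gv]$, where $[y,v]$ stands for the normal vector $\sqrt\delta\,vy$ and $f=1-\delta|v|^2$. With $\partial N(C)=Y$, the equivariant diffeomorphism $h:Y\to Y'$ extends by $[y,v]\mapsto[h(y),v]$. This is well defined because $[h(gy),v]=[gh(y),v]=[h(y),gv]$; it is an equivariant diffeomorphism, strict off $\Sigma$. The genus of $\Sigma$ and its normal Euler number never had to be computed: they are encoded in $Y$.

In all cases we obtain an orientation-preserving equivariant diffeomorphism $M\to M'$.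
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The converse part is Proposition~\ref{prop:models}. By that proposition, Sections~\ref{sec:fixed}--\ref{sec:comb} apply to every model, so each model is in one of the five cases. We find which, by comparing fixed-point sets together with the absolute values of the weights at isolated fixed points. In the five cases these data are:
\begin{enumerate}
\item[1.] two points, each with $\{1,1\}$;
\item[2.] a surface and a point;
\item[3.] a surface only;
\item[4.] two points, each with $\{m,b\}$, $m\ge2$;
\item[5.] three points, with $\{b,c\}$, $\{b,b+c\}$, $\{c,b+c\}$.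
\end{enumerate}
They determine the case and its parameters; in case 5, $b+c$ is the largest weight, and $\{b,c\}$ is the pair that does not contain it. For the models we find:
\begin{itemize}
\item $S^4_{p,q}$ with $p\ge q\ge1$ has the two fixed points $t=\pm1$, each with $\{p,q\}$. So $S^4_{1,1}$ is in case 1, and $S^4_{m,b}$ with $m>b\ge1$ is in case 4 with parameters $(m,b)$.
\item $S^4_{1,0}$ has fixed set the $2$-sphere $z=0$: case 3.
\item $\mathbb{CP}^2_{1,0}$ fixes the line $z_1=0$ and the point $[0:1:0]$: case 2.
\item $\mathbb{CP}^2_{b,c}$ with $b\ge c\ge1$ has the exponents $0,b,-c$, which are distinct. So it has three fixed points, and their weights are, up to sign, the differences of exponents: $\{b,c\}$ at $[1:0:0]$, $\{b,b+c\}$ at $[0:1:0]$, $\{c,b+c\}$ at $[0:0:1]$. This is case 5 with parameters $(b,c)$.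
\end{itemize}
So every case, with every admissible choice of parameters, is realized by exactly one model. Since the data above are invariant under conjugation, the models are pairwise non-conjugate.

Now let $(M,A)$ be as in Theorem~\ref{thm:main}. By Proposition~\ref{prop:cases} it falls into one of the five cases. By Proposition~\ref{prop:unique}, applied to $M$ and to the model with the same case and parameters, there is an equivariant diffeomorphism from $M$ onto this model that preserves the orientations of Lemma~\ref{lem:orient}. By Proposition~\ref{prop:models} the orientation of the model is that of $S^4$, respectively $\overline{\mathbb{CP}}^2$.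
\end{proof}

\begin{thebibliography}{9}
\bibitem{FP} Joel Fine, Dmitri Panov, \emph{Circle-invariant fat bundles and symplectic Fano 6-manifolds}, arXiv:1407.0840 (2014).
\end{thebibliography}

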